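\title{Free infinite divisibility of the $q$-Meixner--Pollaczek laws}

\begin{abstract}
The $q$-Meixner--Pollaczek laws $\mathrm{qMP}_{\alpha,q}$, $\alpha,q\in[-1,1]$, are the symmetric probability measures with Jacobi parameters $[n]_q(1+\alpha q^{n-1})$. They contain the $q$-Gaussian laws and the symmetric free Meixner laws. We prove the conjecture that $\mathrm{qMP}_{\alpha,q}$ is freely infinitely divisible for $\alpha\le0\le q$, and in fact for $0\le q\le1$, $-1\le\alpha\le q$. For $0\le q\le 3/10$ the bound $\alpha\le q$ is optimal. We also obtain partial results for $q<0$, and the free infinite divisibility of the laws with density proportional to $|\Gamma(t+ix)|^2$. The Cauchy transform is continued across the support to a meromorphic function, and free infinite divisibility becomes the bijectivity of this function on one domain, which is decided by a degree count.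
\end{abstract}

\section{Introduction}\label{sec:intro}

For $q\in[-1,1]$ and $n\ge1$ let $[n]_q=1+q+\dots+q^{n-1}$. For $\alpha,q\in[-1,1]$ put
\[
\omega_n=[n]_q\,(1+\alpha q^{n-1})\ge0\qquad(n\ge1),
\]
and define monic polynomials by $P_0(t)=1$, $P_1(t)=t$ and
\begin{equation}\label{eq:rec}
tP_n(t)=P_{n+1}(t)+\omega_nP_{n-1}(t)\qquad(n\ge1).
\end{equation}
These are the $q$-Meixner--Pollaczek polynomials, and $\mathrm{qMP}_{\alpha,q}$ is the probability measure on $\mathbb R$ for which they are orthogonal. The numbers $\omega_n$ are its \emph{Jacobi parameters}. Expanding $t^m$ in the $P_n$ by \eqref{eq:rec} and integrating shows that every moment is a polynomial in the $\omega_n$. The measure is determined by its moments: for $q<1$ the $\omega_n$ are bounded and the support is compact, and for $q=1$ we have $\omega_n=(1+\alpha)n$, which gives the Gaussian law $N(0,1+\alpha)$. If $\alpha=-1$, then $\omega_1=0$, the second moment vanishes, and the law is $\delta_0$.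

The family comes from the $(\alpha,q)$-Fock space of Bo\.zejko, Ejsmont and Hasebe \cite{BEH}, whose creation and annihilation operators satisfy
\[
B(x)B^*(y)-qB^*(y)B(x)=\langle x,y\rangle I+\alpha\langle\bar x,y\rangle q^{2N},
\]
with $N$ the number operator; $\mathrm{qMP}_{\alpha,q}$ is the vacuum distribution of $B(x)+B^*(x)$ for a unit vector $x=\bar x$. On the level of Jacobi parameters this relation reads $\omega_n-q\,\omega_{n-1}=1+\alpha q^{2(n-1)}$, with $\omega_0=0$. For $\alpha=0$ one obtains the $q$-Gaussian law, and for $q=0$ a symmetric free Meixner law.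

A probability measure $\mu$ on $\mathbb R$ is \emph{freely infinitely divisible} (FID) if for every $n\ge1$ there is a probability measure $\mu_n$ on $\mathbb R$ with $\mu_n^{\boxplus n}=\mu$, where $\boxplus$ is free additive convolution. Two slices of the family are understood: $\mathrm{qMP}_{0,q}$ is FID if and only if $q\in[0,1]$ (Anshelevich et al.), and $\mathrm{qMP}_{\alpha,0}$ is FID if and only if $\alpha\in[-1,0]$ (Saitoh and Yoshida). Consider the rectangle $-1\le\alpha\le0\le q\le1$. The sides $\alpha=0$ and $q=0$ are FID by these two results, the side $\alpha=-1$ consists of $\delta_0$, and the side $q=1$ consists of dilations of $\mathrm{qMP}_{0,1}$. All four sides are thus FID, and it is natural to ask about the interior. The following conjecture is posed in \cite{BEH}.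

\medskip
\noindent\textbf{Conjecture.} \emph{The measure $\mathrm{qMP}_{\alpha,q}$ is FID if $\alpha\in[-1,0]$ and $q\in[0,1]$.}
\medskip

The rectangle cannot be the whole FID region. On the diagonal $\alpha=q$ with $|q|<1$,
\begin{equation}\label{eq:diag}
(1-q)\,\omega_n=(1-q^n)(1+q^n)=1-(q^2)^n,
\end{equation}
so $\mathrm{qMP}_{q,q}$ is a dilation of the $q^2$-Gaussian law. A first necessary condition points to the same line. The fourth free cumulant of a compactly supported FID law is nonnegative, and here it has the sign of $q-\alpha(1-q-q^2)$ (Lemma~\ref{lem:kappa}); near the origin this is the condition $\alpha\le q$ to first order. The diagonal turns out to be the relevant boundary.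

\begin{theorem}\label{thm:main}
If $0\le q\le1$ and $-1\le\alpha\le q$, then $\mathrm{qMP}_{\alpha,q}$ is FID. In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:converse}
The measure $\mathrm{qMP}_{\alpha,q}$ is not FID if
\begin{itemize}
\item[(a)] $-1\le q<0$ and $q<\alpha\le1$, or
\item[(b)] $0\le q\le\frac3{10}$ and $q<\alpha\le1$.
\end{itemize}
Hence for $0\le q\le\frac3{10}$ the measure $\mathrm{qMP}_{\alpha,q}$ is FID if and only if $\alpha\le q$.
\end{theorem}

\begin{theorem}\label{thm:negative}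
Let $-1<q<0$.
\begin{itemize}
\item[(i)] The measure $\mathrm{qMP}_{q,q}$ is FID.
\item[(ii)] If $-1<\alpha<0$ and $|\alpha|^{1/2}+|\alpha|^{-1/2}\le\frac13\bigl(|q|^{1/2}+|q|^{-1/2}\bigr)$, then $\mathrm{qMP}_{\alpha,q}$ is FID.
\item[(iii)] There is $\varepsilon=\varepsilon(q)>0$ such that $\mathrm{qMP}_{\alpha,q}$ is not FID for $q-\varepsilon<\alpha<q$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:MP}
For every $t>0$ the law with density proportional to $|\Gamma(t+ix)|^2$ is FID.
\end{corollary}

For $t=\frac12$ the reflection formula for $\Gamma$ turns this density into $1/\cosh\pi x$. Theorems~\ref{thm:main} and~\ref{thm:converse} contain both known results, as the cases $\alpha=0$ and $q=0$. For fixed $q\in(-1,0)$, the value $\alpha=q$ is an isolated point of the set of $\alpha$ for which $\mathrm{qMP}_{\alpha,q}$ is FID, by Theorems~\ref{thm:converse}(a) and~\ref{thm:negative}. The condition in Theorem~\ref{thm:negative}(ii) has left side larger than $2$, so it can be met exactly when $|q|^{1/2}+|q|^{-1/2}>6$, that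 is, when $|q|<(3-2\sqrt2)^2$. Not settled here are the range $\frac3{10}<q<1$ with $\alpha>q$, and a complete description of the range $-1<\alpha<q<0$.

The method is complex analytic. By a theorem of Bercovici and Voiculescu, $\mu$ is FID exactly when the inverse of the reciprocal Cauchy transform extends to the whole upper half plane with a sign condition. The extension has to leave the upper half plane, so we continue the Cauchy transform across the support, which the explicit density of $\mathrm{qMP}_{\alpha,q}$ permits. Section~\ref{sec:q0} carries this out by hand for $q=0$. Section~\ref{sec:criterion} shows that in general FID is equivalent to the bijectivity of the continued transform $\mathcal G$ on a domain $D$. For $q\neq0$ neither $\mathcal G$ nor $D$ is explicit; Section~\ref{sec:alphaq} shows that the inequality $\alpha\le q$ controls the argument of the continued density well enough to count preimages. The theorems are then proved in Sections~\ref{sec:main}--\ref{sec:negative}.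

\section{Background}\label{sec:tools}

Let $\mathbb C^\pm$ be the open upper and lower half planes. For a probability measure $\mu$ on $\mathbb R$ let $G_\mu(z)=\int\frac{d\mu(t)}{z-t}$ be its Cauchy transform, defined off the support; it maps $\mathbb C^\pm$ into $\mathbb C^\mp$. Let $F_\mu=1/G_\mu$ on $\mathbb C^+$. By the Cauchy--Schwarz inequality, $|G_\mu(z)|^2\le\int|z-t|^{-2}d\mu(t)=-\operatorname{Im}G_\mu(z)/\operatorname{Im}z$, which says
\begin{equation}\label{eq:ImF}
\operatorname{Im}F_\mu(z)\ge\operatorname{Im}z\qquad(z\in\mathbb C^+).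
\end{equation}
On a suitable truncated cone $\{|\operatorname{Re}\zeta|<\eta\operatorname{Im}\zeta,\ |\zeta|>M\}$ the function $F_\mu$ has a holomorphic right inverse $F_\mu^{-1}$ with values in $\mathbb C^+$. We set $\varphi_\mu(\zeta)=F_\mu^{-1}(\zeta)-\zeta$ there. This transform linearizes free convolution: $\varphi_{\mu\boxplus\nu}=\varphi_\mu+\varphi_\nu$ on a common cone. Below, ``the cone'' always means such a truncated cone.

\begin{theorem}[{Bercovici--Voiculescu \cite[Prop.~5.7 and Thm.~5.10]{BV}}]\label{thm:BV}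
\leavevmode
\begin{itemize}
\item[(a)] A probability measure $\mu$ is FID if and only if $\varphi_\mu$ extends analytically to a map $\mathbb C^+\to\mathbb C^-\cup\mathbb R$. In that case $\varphi_\mu(\zeta)=a+\int\frac{1+t\zeta}{\zeta-t}\,d\nu(t)$ with $a\in\mathbb R$ and a finite measure $\nu\ge0$.
\item[(b)] If $\mu_n\to\mu$ weakly, then $\varphi_{\mu_n}\to\varphi_\mu$ locally uniformly on a common truncated cone.
\end{itemize}
\end{theorem}

Dilating $\mu$ by $\kappa>0$ multiplies the Jacobi parameters by $\kappa^2$ and replaces $\varphi_\mu(\zeta)$ by $\kappa\varphi_\mu(\zeta/\kappa)$, so it preserves FID.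

\begin{lemma}\label{lem:closure}
If the $\mu_n$ are FID and $\mu_n\to\mu$ weakly, then $\mu$ is FID and $\varphi_{\mu_n}\to\varphi_\mu$ locally uniformly on $\mathbb C^+$.
\end{lemma}

\begin{proof}
Since $\operatorname{Im}(\varphi_{\mu_n}-i)\le-1$, the functions $\psi_n=1/(\varphi_{\mu_n}-i)$ are holomorphic on $\mathbb C^+$, zero-free and bounded by $1$. By Montel's theorem every subsequence has a locally uniformly convergent subsequence. Its limit $\psi$ equals $1/(\varphi_\mu-i)$ on a cone by Theorem~\ref{thm:BV}(b). So $\psi$ does not depend on the subsequence, $\psi\not\equiv0$, and $\psi$ is zero-free by Hurwitz's theorem. Hence $\varphi_{\mu_n}\to i+1/\psi$ locally uniformly; the limit extends $\varphi_\mu$ and has values in $\mathbb C^-\cup\mathbb R$.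
\end{proof}

We shall obtain weak convergence from the method of moments: if the Jacobi parameters of $\mu_n$ converge termwise to those of $\mu$, then all moments converge, and if $\mu$ is determined by its moments, then $\mu_n\to\mu$ weakly. Compactly supported laws and laws with exponentially decaying tails are determined by their moments.

For compactly supported $\mu$ the free cumulants $\kappa_n$ are the coefficients in $\varphi_\mu(\zeta)=\sum_{n\ge1}\kappa_n\zeta^{1-n}$ near $\infty$. If such a $\mu$ is FID, then $(\kappa_{n+2})_{n\ge0}$ is the moment sequence of a positive measure \cite[Thm.~13.16]{NS}; in particular $\kappa_4\ge0$.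

\begin{lemma}\label{lem:kappa}
For $\mathrm{qMP}_{\alpha,q}$ with $q<1$ we have $\kappa_4=(1+\alpha)\bigl(q-\alpha(1-q-q^2)\bigr)$.
\end{lemma}

\begin{proof}
For a symmetric law with moments $m_k$, inverting $F_\mu(z)=z-m_2z^{-1}-(m_4-m_2^2)z^{-3}-\cdots$ gives $\kappa_4=m_4-2m_2^2$. From $t^2=P_2+\omega_1$ and $\int P_2^2\,d\mu=\omega_1\omega_2$ we get $m_2=\omega_1$ and $m_4=\omega_1(\omega_1+\omega_2)$. So $\kappa_4=\omega_1(\omega_2-\omega_1)$, where $\omega_1=1+\alpha$ and $\omega_2-\omega_1=(1+q)(1+\alpha q)-(1+\alpha)=q-\alpha(1-q-q^2)$.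
\end{proof}

For $q\in(-1,0)\cup(0,\frac3{10}]$ the number $q/(1-q-q^2)$ is larger than $q$, so $\kappa_4$ alone does not give Theorem~\ref{thm:converse}; we use it only for boundary values of the parameters.

A continuous map is \emph{proper} if preimages of compact sets are compact.

\begin{lemma}\label{lem:proper}
Let $\Phi:D_1\to D_2$ be a nonconstant proper holomorphic map between connected open subsets of $\mathbb C$. Then $\Phi$ takes every value in $D_2$ the same finite number $d\ge1$ of times, counted with multiplicity.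
\end{lemma}

\begin{proof}
The fiber over $w_0\in D_2$ is compact and discrete, hence finite. Surround its points by small disjoint discs. For $w$ near $w_0$ all preimages of $w$ lie in these discs: otherwise there are $z_n$ outside the discs with $\Phi(z_n)\to w_0$, and by properness a subsequence converges to a preimage of $w_0$ outside the discs. By the argument principle on each disc, the count is locally constant in $w$. It is therefore constant on $D_2$, and it is not $0$.
\end{proof}

\section{The uniformizing coordinate and the case $q=0$}\label{sec:q0}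

After a dilation our measures will live on $[-2,2]$, with square-root behavior at the endpoints. The substitution $z=s+1/s$ removes the square root. We rotate it, $s=-i\sigma$, so that the imaginary $z$-axis, which is the symmetry axis of an even density, becomes the real $\sigma$-axis. Put
\[
Z(\sigma)=i\Bigl(\frac1\sigma-\sigma\Bigr),\qquad \mathbb H=\{\operatorname{Re}\sigma>0\},\qquad B=\{\sigma\in\mathbb H:|\sigma|<1\}.
\]
Then
\begin{equation}\label{eq:Z}
\operatorname{Re}Z=(1+|\sigma|^{-2})\operatorname{Im}\sigma,\qquad \operatorname{Im}Z=(|\sigma|^{-2}-1)\operatorname{Re}\sigma,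
\end{equation}
$Z(e^{i\tau})=2\sin\tau$ and $Z(i\tau)=\tau+1/\tau$ for real $\tau$. The equation $Z(\sigma)=z$ is $\sigma^2-iz\sigma-1=0$, so its roots are a pair $\sigma,-1/\sigma$. Exactly one root lies in $\mathbb H$ unless both lie on $i\mathbb R$, that is, unless $z$ is real with $|z|\ge2$; exactly one lies in the unit disc unless both lie on the unit circle, that is, unless $z\in[-2,2]$. Hence $Z$ maps $\mathbb H$ conformally onto $\mathbb C\setminus((-\infty,-2]\cup[2,\infty))$, with $Z(B)=\mathbb C^+$ and $Z(\mathbb H\cap\{|\sigma|>1\})=\mathbb C^-$, and it maps each of $\{0<|\sigma|<1\}$ and $\{|\sigma|>1\}$ conformally onto $\mathbb C\setminus[-2,2]$. See Figure~\ref{fig:Z}.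

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!20] (0,-1) arc (-90:90:1) -- cycle;
\draw[->] (0,-1.7) -- (0,1.8);
\draw[->] (0,0) -- (3.1,0);
\draw[thick] (0,-1) arc (-90:90:1);
\node at (0.42,0.38) {$\mathbb C^+$};
\node at (2,1) {$\mathbb C^-$};
\node[below] at (2.1,0) {$-i(0,\infty)$};
\node[right] at (0.72,-0.8) {$(-2,2)$};
\fill (0,1) circle (1pt) node[left] {$i\mapsto 2$};
\fill (0,-1) circle (1pt) node[left] {$-i\mapsto -2$};
\fill (0,0) circle (1pt) node[left] {$0\mapsto\infty$};
\end{tikzpicture}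
\caption{The half plane $\operatorname{Re}\sigma>0$, labeled by images under $Z(\sigma)=i(1/\sigma-\sigma)$. The shaded half disc $B$ goes to the upper half plane, the unit arc to $(-2,2)$, the region outside the arc to the lower half plane, and the ray $(1,\infty)$ to the negative imaginary axis. The imaginary $\sigma$-axis goes to the real numbers of modulus at least $2$.}
\label{fig:Z}
\end{figure}

For $q=0$ everything can be written down.

\begin{proposition}\label{prop:q0}
For $-1<\alpha\le1$, the measure $\mu=\mathrm{qMP}_{\alpha,0}$ is FID if and only if $\alpha\le0$.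
\end{proposition}

\begin{proof}
Here $\omega_1=1+\alpha$ and $\omega_n=1$ for $n\ge2$. The law with all Jacobi parameters equal to $1$ is the semicircle law on $[-2,2]$, whose Cauchy transform at $z=s+1/s$, $0<|s|<1$, is $s$. One step of the Jacobi continued fraction gives $G_\mu(z)=1/(z-(1+\alpha)s)=s/(1-\alpha s^2)$. With $s=-i\sigma$, the function $G_\mu(Z(\sigma))$ on $B$ is the restriction of
\[
\mathcal G(\sigma)=\frac{-i\sigma}{1+\alpha\sigma^2},\qquad\text{and}\qquad Z(\sigma)-\frac1{\mathcal G(\sigma)}=-i(1+\alpha)\sigma .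
\]
For $\zeta$ in the cone write $F_\mu^{-1}(\zeta)=Z(\sigma)$ with $\sigma\in B$; then $\zeta=1/\mathcal G(\sigma)$ and $\varphi_\mu(\zeta)=-i(1+\alpha)\sigma$. So extending $\varphi_\mu$ means inverting $1/\mathcal G$. Multiplying numerator and denominator of $\mathcal G$ by $1+\alpha\bar\sigma^2$ gives
\begin{equation}\label{eq:q0}
\operatorname{Im}\mathcal G=-\frac{(1+\alpha|\sigma|^2)\operatorname{Re}\sigma}{|1+\alpha\sigma^2|^2},\qquad \operatorname{Re}\mathcal G=\frac{(1-\alpha|\sigma|^2)\operatorname{Im}\sigma}{|1+\alpha\sigma^2|^2}.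
\end{equation}
Let $D$ be the part of $\mathbb H$ where $\operatorname{Im}\mathcal G<0$. It is $\mathbb H$ for $\alpha\ge0$ and the half disc of radius $|\alpha|^{-1/2}$ for $\alpha<0$.

Let $\alpha\le0$. Then $1/\mathcal G$ maps $D$ bijectively onto $\mathbb C^+$, because $1/\mathcal G=i/\sigma$ for $\alpha=0$ and $1/\mathcal G=|\alpha|^{1/2}Z(|\alpha|^{1/2}\sigma)$ for $\alpha<0$. If $S:\mathbb C^+\to D$ is the inverse, then $-i(1+\alpha)S$ extends $\varphi_\mu$ and has imaginary part $-(1+\alpha)\operatorname{Re}S<0$. So $\mu$ is FID.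

Let $\alpha>0$ and suppose that $\varphi_\mu$ extends to $\mathbb C^+$. Then $S=i\varphi_\mu/(1+\alpha)$ satisfies $\alpha S^2+i\zeta S+1=0$ on the cone, hence on $\mathbb C^+$. This says $(2\alpha S+i\zeta)^2=-(\zeta^2+4\alpha)$, which is impossible, since the right side has a simple zero at $2i\alpha^{1/2}\in\mathbb C^+$.
\end{proof}

In this example $\mu$ is FID exactly when $\mathcal G:D\to\mathbb C^-$ is bijective: for $\alpha>0$ we have $\mathcal G(1/(\alpha\sigma))=\mathcal G(\sigma)$, so $\mathcal G$ is two-to-one on $D=\mathbb H$. Two features of the example guide the rest of the paper.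

First, for $\alpha\le0$ the real part of $\mathcal G$ is positive on the upper half of $D$, and $\mathcal G$ has no small values far from $0$, because $D$ is bounded ($\alpha<0$) or $|\mathcal G|\to\infty$ at infinity ($\alpha=0$). A small value $-i\varepsilon$ therefore has only one preimage in $D$, the one near $0$. This count needs no formula for $\mathcal G$, and it is how Theorem~\ref{thm:main} will be proved.

Second, for $\alpha>0$ the failure of injectivity can be seen locally in two ways: $\mathcal G'$ vanishes at the real point $\alpha^{-1/2}\in D$, and $D$ contains half neighborhoods of both poles $\pm i\alpha^{-1/2}$, each of which covers a neighborhood of $\infty$ in $\mathbb C^-$. A real critical point will prove Theorem~\ref{thm:converse}(a), and a pair of imaginary poles will prove Theorem~\ref{thm:converse}(b).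

\section{The continued Cauchy transform and a criterion}\label{sec:criterion}

From now on, unless stated otherwise, $-1<\alpha<1$, $-1<q<1$, $q\ne0$, and $\mu$ is the dilation of $\mathrm{qMP}_{\alpha,q}$ by $\sqrt{1-q}$. Its Jacobi parameters are
\[
\lambda_n=(1-q^n)(1+\alpha q^{n-1})>0 .
\]
We write $G=G_\mu$, $F=F_\mu$, $\varphi=\varphi_\mu$.

\subsection{The density}
For real $a$ and complex $V$ put $\ell_a(V)=1+a^2+aV$. For $|a|<1$ and real $V\in[-2,2]$ we have $\ell_a(V)\ge(1-|a|)^2>0$.

\begin{lemma}\label{lem:density}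
There is $c>0$ such that $\mu$ has the density $p(x)=W(2-x^2)$ on $[-2,2]$ and $p=0$ elsewhere, where
\begin{equation}\label{eq:W}
W(V)=c\,\sqrt{2+V}\;\frac{\prod_{k\ge1}\ell_{q^k}(V)}{\prod_{k\ge0}\ell_{\alpha q^{2k}}(V)} .
\end{equation}
In particular $p$ is even, continuous, and positive on $(-2,2)$.
\end{lemma}

\begin{proof}
Write $(y;q)_\infty=\prod_{k\ge0}(1-yq^k)$. Let first $0<q<1$. The Al-Salam--Chihara polynomials with parameters $a,b$, real or complex conjugate and of modulus less than $1$, satisfy in the variable $x=2\cos\theta$ the monic recurrence $xQ_n=Q_{n+1}+(a+b)q^nQ_n+(1-q^n)(1-abq^{n-1})Q_{n-1}$, and they are orthogonal for $|(e^{2i\theta};q)_\infty|^2\,|(ae^{i\theta};q)_\infty(be^{i\theta};q)_\infty|^{-2}\,d\theta$ on $(0,\pi)$ \cite[(14.8.2), (14.8.4)]{KLS}. Take $b=-a$ with $a^2=\alpha$; for $\alpha<0$ the parameters are purely imaginary and conjugate. The Jacobi parameters become $\lambda_n$, and $(ae^{i\theta};q)_\infty(-ae^{i\theta};q)_\infty=(\alpha e^{2i\theta};q^2)_\infty$. Thus the $m$th moment of $\mu$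 is $N_m(q)/N_0(q)$, where
\[
N_m(q)=\int_0^\pi(2\cos\theta)^m\prod_{k\ge0}\frac{(1-q^ke^{2i\theta})(1-q^ke^{-2i\theta})}{(1-\alpha q^{2k}e^{2i\theta})(1-\alpha q^{2k}e^{-2i\theta})}\,d\theta .
\]
Fix $\alpha$. Each $N_m$ is holomorphic in $|q|<1$, and the $m$th moment $M_m(q)$ of $\mu$ is a polynomial in $q$. The identity $M_mN_0=N_m$ holds on $(0,1)$, hence on the disc, and $N_0(q)>0$ for real $q$. Both measures have compact support, so they coincide for all $q\in(-1,1)$.

With $x=2\cos\theta$ and $V=2-x^2=-2\cos2\theta$ we have $|1-ae^{2i\theta}|^2=\ell_a(V)$ for real $a$. The numerator factor with $k=0$ is $4\sin^2\theta=2+V$, and $|dx|=2\sin\theta\,d\theta=\sqrt{2+V}\,d\theta$.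
\end{proof}

We call the numbers $q^k$ $(k\ge1)$ the \emph{numerator coefficients} and the numbers $\alpha q^{2k}$ $(k\ge0)$ the \emph{denominator coefficients}.

In the coordinate $\sigma$ every factor of \eqref{eq:W} splits. Put $V(\sigma)=2-Z(\sigma)^2=\sigma^2+\sigma^{-2}$. Then $\ell_a(V(\sigma))=(1+a\sigma^2)(1+a\sigma^{-2})$ and $2+V(\sigma)=(\sigma+\sigma^{-1})^2$, where $\operatorname{Re}(\sigma+\sigma^{-1})>0$ on $\mathbb H$. Define
\begin{equation}\label{eq:phat}
\hat p(\sigma)=c\,(\sigma+\sigma^{-1})\,\frac{\prod_{k\ge1}(1+q^k\sigma^2)(1+q^k\sigma^{-2})}{\prod_{k\ge0}(1+\alpha q^{2k}\sigma^2)(1+\alpha q^{2k}\sigma^{-2})}.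
\end{equation}
This function is meromorphic on $\mathbb C\setminus\{0\}$ and holomorphic near the unit circle. On $\mathbb H$ it equals $W(V(\sigma))$ with the principal square root, and $\hat p(\sigma)=p(Z(\sigma))>0$ on the unit arc in $\mathbb H$. It satisfies
\[
\hat p(-\sigma)=-\hat p(\sigma),\qquad \hat p(1/\sigma)=\hat p(\sigma),\qquad \hat p(\bar\sigma)=\overline{\hat p(\sigma)};
\]
the last two show that $\hat p$ is real on the unit circle. In $|\sigma|>1$ a factor with coefficient $a\ne0$ vanishes exactly where $\sigma^2=-1/a$, and simply: at $\pm|a|^{-1/2}$ if $a<0$ and at $\pm ia^{-1/2}$ if $a>0$.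

\subsection{Continuation across the support}
The jump of $G$ across $(-2,2)$ is $-2\pi ip$. Since $p$ continues to $\hat p$, the transform $G$ continues from $\mathbb C^+$ through the support.

\begin{lemma}\label{lem:cont}
The function $\mathcal G(\sigma)=G(Z(\sigma))$, $0<|\sigma|<1$, extends to a meromorphic function on $\mathbb C$, holomorphic on a neighborhood of $\{|\sigma|\le1\}$, with $\mathcal G(0)=0$, $\mathcal G'(0)=-i$ and
\begin{gather}
\mathcal G(\sigma)-\mathcal G(-1/\sigma)=-2\pi i\,\hat p(\sigma)\qquad(\sigma\neq0),\label{eq:jump}\\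
\mathcal G(\sigma)=G(Z(\sigma))-2\pi i\,\hat p(\sigma)\qquad(|\sigma|>1).\label{eq:cont}
\end{gather}
Its poles are the poles of $\hat p$ in $|\sigma|>1$. Moreover:
\begin{itemize}
\item[(a)] $\mathcal G(-\sigma)=-\mathcal G(\sigma)$ and $\mathcal G(\bar\sigma)=-\overline{\mathcal G(\sigma)}$; thus $\mathcal G$ is real on $i\mathbb R$ and purely imaginary on $\mathbb R$, away from poles;
\item[(b)] $\operatorname{Im}\mathcal G<0$ on $\{\sigma\in\mathbb H:|\sigma|\le1\}$, and $\mathcal G\ne0$ on $\overline B\setminus\{0\}$.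
\end{itemize}
\end{lemma}

\begin{proof}
The function $\theta\mapsto\hat p(ie^{-i\theta})$ is real, real-analytic and $2\pi$-periodic, and it equals $p(2\cos\theta)$ on $(0,\pi)$. It is odd, because $\theta\mapsto-\theta$ corresponds to $\sigma\mapsto-1/\sigma$ and $\hat p(-1/\sigma)=-\hat p(\sigma)$. So $\hat p(ie^{-i\theta})=\frac1\pi\sum_{n\ge1}\gamma_n\sin n\theta$ with real, exponentially decaying $\gamma_n$. For $0<|s|<1$ and $z=s+1/s$,
\[
\frac{2\sin\theta}{z-2\cos\theta}=\frac{2s\sin\theta}{1-2s\cos\theta+s^2}=2\sum_{n\ge1}s^n\sin n\theta .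
\]
Since $\int_0^\pi\sin m\theta\sin n\theta\,d\theta=\frac\pi2\delta_{mn}$,
\[
G(z)=\int_0^\pi p(2\cos\theta)\,\frac{2\sin\theta}{z-2\cos\theta}\,d\theta=\sum_{n\ge1}\gamma_ns^n .
\]
Thus $\mathcal G(\sigma)=\sum_n\gamma_n(-i\sigma)^n$ is holomorphic on a disc of radius larger than $1$. From $G(z)\sim1/z\sim s$ we get $\gamma_1=1$, so $\mathcal G'(0)=-i$. The point $\sigma=ie^{-i\theta}$ has $s=e^{-i\theta}$, and $-1/\sigma$ corresponds to $1/s$; hence on the unit circle
\[
\operatorname{Im}\mathcal G(\sigma)=-\pi\hat p(\sigma),\qquad \mathcal G(\sigma)-\mathcal G(-1/\sigma)=\sum_n\gamma_n(s^n-s^{-n})=-2\pi i\,\hat p(\sigma).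
\]
The second identity extends to an annulus around the circle. For $|\sigma|>1$ in the annulus, $\mathcal G(-1/\sigma)=G(Z(-1/\sigma))=G(Z(\sigma))$, which is \eqref{eq:cont}. As $G\circ Z$ is holomorphic on $|\sigma|>1$, the right side of \eqref{eq:cont} continues $\mathcal G$ meromorphically, with the poles of $\hat p$; and \eqref{eq:jump} follows by the identity theorem.

(a) Since $p$ is even, $p(2\cos\theta)$ is invariant under $\theta\mapsto\pi-\theta$, while $\sin n(\pi-\theta)=(-1)^{n+1}\sin n\theta$. So $\gamma_n=0$ for even $n$, and $\mathcal G$ is odd. As the $\gamma_n$ are real, $\mathcal G(\bar\sigma)=\overline{\mathcal G(-\sigma)}=-\overline{\mathcal G(\sigma)}$.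

(b) On $B$ we have $Z\in\mathbb C^+$, so $\operatorname{Im}\mathcal G<0$; on the unit arc in $\mathbb H$, $\operatorname{Im}\mathcal G=-\pi\hat p<0$. For $0<\tau<1$, $\mathcal G(i\tau)=G(\tau+1/\tau)$ is positive and increasing in $\tau$, so $\mathcal G(i\tau)>0$ for $0<\tau\le1$; oddness covers $-1\le\tau<0$.
\end{proof}

\subsection{The criterion}
Let $D$ be the connected component containing $B$ of the open set
\[
\{\sigma\in\mathbb H:\ \sigma\text{ is not a pole of }\mathcal G,\ \operatorname{Im}\mathcal G(\sigma)<0\}.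
\]
By Lemma~\ref{lem:cont}, $D$ contains the unit arc in $\mathbb H$, and it is invariant under $\sigma\mapsto\bar\sigma$ because $\operatorname{Im}\mathcal G(\bar\sigma)=\operatorname{Im}\mathcal G(\sigma)$.

\begin{proposition}\label{prop:criterion}
The measure $\mu$ is FID if and only if $\mathcal G:D\to\mathbb C^-$ is bijective. In that case there is a holomorphic bijection $S:\mathbb C^+\to D$ with
\begin{equation}\label{eq:S}
\mathcal G(S(\zeta))=1/\zeta,\qquad Z(S(\zeta))=\zeta+\varphi(\zeta),
\end{equation}
and $\mathcal G'\ne0$ on $D$.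
\end{proposition}

\begin{proof}
Suppose $\mathcal G:D\to\mathbb C^-$ is bijective. Put $S(\zeta)=(\mathcal G|_D)^{-1}(1/\zeta)$ and $H=Z\circ S$, holomorphic on $\mathbb C^+$. For $\zeta$ in the cone, $F^{-1}(\zeta)=Z(\sigma)$ with $\sigma\in B\subset D$ and $\mathcal G(\sigma)=1/\zeta$; so $\sigma=S(\zeta)$, and $H(\zeta)-\zeta$ extends $\varphi$. If $\operatorname{Im}H(\zeta)\le0$, then $\operatorname{Im}(H(\zeta)-\zeta)<0$. If $H(\zeta)\in\mathbb C^+$, then $S(\zeta)\in B$, so $F(H(\zeta))=\zeta$, and \eqref{eq:ImF} gives $\operatorname{Im}(H(\zeta)-\zeta)\le0$. By Theorem~\ref{thm:BV}(a), $\mu$ is FID.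

Conversely let $\mu$ be FID and $H(\zeta)=\zeta+\varphi(\zeta)$ on $\mathbb C^+$. We want $S=(Z|_{\mathbb H})^{-1}\circ H$, so we must show that $H$ omits the rays $|x|\ge2$. As $\frac{1+t\zeta}{\zeta-t}=t+\frac{1+t^2}{\zeta-t}$, Theorem~\ref{thm:BV}(a) gives
\[
\operatorname{Im}H(x+iy)=y\Bigl[1-\int\frac{1+t^2}{(x-t)^2+y^2}\,d\nu(t)\Bigr].
\]
The bracket is nondecreasing in $y$. For $|x|\le M$ and $y\ge1$ the integrand is at most $\min\{2+2M^2,(1+t^2)/y^2\}$, because $1+t^2\le1+2x^2+2(x-t)^2$; so the bracket tends to $1$ as $y\to\infty$, uniformly in $|x|\le M$. Any two points of $\Omega=\{\operatorname{Im}H>0\}$ can therefore be joined in $\Omega$ by going up, across and down, and $\Omega$ is connected. The identity $F(H(\zeta))=\zeta$ holds on the cone, hence on $\Omega$.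

Suppose $H(\zeta_0)=x_0$ is real with $|x_0|\ge2$. Since $H$ is nonconstant, it is open, and there are $\zeta_n\to\zeta_0$ in $\Omega$. Write $H(\zeta_n)=Z(\sigma_n)$ with $\sigma_n\in B$. A subsequence converges to some $\sigma_*\in\overline B\setminus\{0\}$ with $Z(\sigma_*)=x_0$, so $\sigma_*\in i\mathbb R$. Then $\zeta_n=1/\mathcal G(\sigma_n)\to1/\mathcal G(\sigma_*)$, which is a real number by Lemma~\ref{lem:cont}. This contradicts $\zeta_0\in\mathbb C^+$.

So $S=(Z|_{\mathbb H})^{-1}\circ H$ is holomorphic on $\mathbb C^+$. On the cone $S(\zeta)\in B$ and $\mathcal G(S(\zeta))=1/\zeta$; by the identity theorem this holds on $\mathbb C^+$. Hence $S$ is injective and avoids the poles, and $S(\mathbb C^+)$ is an open connected subset of $\{\operatorname{Im}\mathcal G<0\}\cap\mathbb H$ that meets $B$; so $S(\mathbb C^+)\subset D$. It is closed in $D$: if $S(\zeta_n)\to\sigma^*\in D$, then $\zeta_n\to\zeta^*=1/\mathcal G(\sigma^*)\in\mathbb C^+$ and $S(\zeta^*)=\sigma^*$. Thus $S(\mathbb C^+)=D$, and $\mathcal G|_D$ is the bijection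 $\sigma\mapsto1/S^{-1}(\sigma)$. An injective holomorphic function has nonvanishing derivative.
\end{proof}

\section{What the inequality $\alpha\le q$ gives}\label{sec:alphaq}

In this section $-1<\alpha\le q<1$ and $q\ne0$, of either sign. We want to show that $\mathcal G:D\to\mathbb C^-$ is proper of degree one. Properness is almost automatic from the definition of $D$. The degree is the number of preimages of a small value $-i\varepsilon$, and these cluster at zeros of $\mathcal G$ in $\overline D$; so the task is to exclude zeros other than $0$. Outside the unit disc, \eqref{eq:cont} gives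
\begin{equation}\label{eq:ReIm}
\operatorname{Re}\mathcal G=\operatorname{Re}G(Z)+2\pi\operatorname{Im}\hat p,\qquad \operatorname{Im}\mathcal G=\operatorname{Im}G(Z)-2\pi\operatorname{Re}\hat p .
\end{equation}
As in \eqref{eq:q0}, we aim at $\operatorname{Re}\mathcal G>0$ on the upper half of $D$, and we prove that each of its two terms has the right sign. Both signs come from pairing the numerator coefficient $q^{2k+1}$ with the denominator coefficient $\alpha q^{2k}$, for which the hypothesis gives
\begin{equation}\label{eq:pair}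
\alpha q^{2k}\le q^{2k+1}\qquad(k\ge0).
\end{equation}
The unpaired numerator coefficients $q^{2k}$, $k\ge1$, are positive.

For $0<|a|<1$ put $b(a)=|a|+1/|a|>2$, a decreasing function of $|a|$. Then $\ell_a(V)=|a|(b(a)+V)$ for $a>0$ and $\ell_a(V)=|a|(b(a)-V)$ for $a<0$. Let $V_*=b(\alpha)$ if $\alpha<0$ and $V_*=+\infty$ if $\alpha\ge0$.

\subsection{Monotonicity of the density}

\begin{lemma}\label{lem:mono}
The function $W$ is positive and strictly increasing on $(-2,V_*)$. Consequently:
\begin{itemize}
\item[(a)] $\operatorname{Re}G(x-iy)>0$ for $x,y>0$;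
\item[(b)] if $\sigma>1$ is real and $V(\sigma)<V_*$, then $\sigma$ is not a pole and $i\,\mathcal G(\sigma)>\pi p(0)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $-2<V<V_*$ and let $a$ lie in one of the intervals $[\alpha q^{2k},q^{2k+1}]$ or be one of the $q^{2k}$. Then $\ell_a(V)>0$. Indeed, for $a\ge0$ we have $\ell_a(V)\ge(1-a)^2$; for $a<0$ we have $\alpha<0$ and $|a|\le|\alpha|$, so $V<b(\alpha)\le b(a)$. Hence $W(V)>0$, and
\[
\frac{d\log W}{dV}=\frac1{2(2+V)}+\sum_{k\ge1}\frac{q^{2k}}{\ell_{q^{2k}}(V)}+\sum_{k\ge0}\Bigl[\frac{q^{2k+1}}{\ell_{q^{2k+1}}(V)}-\frac{\alpha q^{2k}}{\ell_{\alpha q^{2k}}(V)}\Bigr].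
\]
Each bracket is nonnegative by \eqref{eq:pair}, since $\frac{\partial}{\partial a}\frac a{\ell_a(V)}=\frac{1-a^2}{\ell_a(V)^2}>0$ on the interval between the two coefficients. So the derivative is positive. As $2<V_*$, the density $p(x)=W(2-x^2)$ is strictly decreasing in $|x|$ on $[-2,2]$.

(a) We have $\operatorname{Re}G(x-iy)=\int_0^\infty\frac r{r^2+y^2}\,[p(x-r)-p(x+r)]\,dr$. Since $|x-r|<x+r$, the bracket is nonnegative, and it is positive when $|x-r|<2$.

(b) Here $Z(\sigma)=-iy$ with $y=\sigma-1/\sigma>0$. As $p$ is even, $G(-iy)=i\int\frac{y\,p(x)}{x^2+y^2}\,dx$, and the integral lies in $(0,\pi p(0))$. Also $2<V(\sigma)<V_*$, so $\hat p(\sigma)=W(V(\sigma))$ is finite and at least $W(2)=p(0)$. By \eqref{eq:cont}, $i\mathcal G(\sigma)=2\pi\hat p(\sigma)-|G(-iy)|>\pi p(0)$.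
\end{proof}

\subsection{The argument of the continued density}
By \eqref{eq:ReIm}, membership in $D$ forces $\operatorname{Re}\hat p>0$ outside the unit disc. We need $\operatorname{Im}\hat p\ge0$. The link is a continuous argument $A$ of $\hat p$: the pairing gives $A\ge0$, and $\operatorname{Re}\hat p>0$ together with connectedness gives $|A|<\pi/2$ on $D$.

Let $\Pi$ be the set of zeros and poles of $\hat p$ in $\mathbb H\cap\{|\sigma|>1\}$. A nonzero number occurs at most once among the numerator coefficients and at most once among the denominator coefficients; call it \emph{canceled} if it occurs in both lists. By the remark after \eqref{eq:phat}, $\Pi$ consists of the real points $|a|^{-1/2}$, where $a$ runs through the negative coefficients that are not canceled; at such a point $V=b(a)$. Let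
\[
Q=\{\sigma\in\mathbb H:\ |\sigma|\ge1,\ \operatorname{Im}\sigma\ge0\}\setminus\Pi .
\]
In the interior of $Q$, $u=\sigma^2$ satisfies $\operatorname{Im}u>0$, $|u|>1$, so $V=u+1/u\in\mathbb C^+$. At the other points of $Q$, $V$ is real: $V\in(-2,2]$ on the unit arc and $V>2$ on $(1,\infty)$.

For $-1<a<1$, $\operatorname{Im}V\ge0$ and $\ell_a(V)\ne0$ let $\Theta_a(V)$ be the argument of $\ell_a(V)$, taken in $[0,\pi]$ if $a\ge0$ and in $[-\pi,0]$ if $a<0$. It is continuous in $V$, because $\ell_a(V)$ stays in the closed upper, respectively lower, half plane. For fixed $V\in\mathbb C^+$ it is the principal argument, $\Theta_0(V)=0$, and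
\begin{equation}\label{eq:Theta}
\frac{\partial\Theta_a}{\partial a}=\operatorname{Im}\frac{2a+V}{\ell_a(V)}=\frac{\operatorname{Im}\bigl[(2a+V)(1+a^2+a\bar V)\bigr]}{|\ell_a(V)|^2}=\frac{(1-a^2)\operatorname{Im}V}{|\ell_a(V)|^2}>0 .
\end{equation}
For $\sigma\in Q$ and $V=V(\sigma)$ define
\[
A(\sigma)=\tfrac12\arg(2+V)+\sum_{k\ge1}\Theta_{q^k}(V)-\sum_{k\ge0}\Theta_{\alpha q^{2k}}(V),
\]
where canceled coefficients are omitted from both sums. Set $A=0$ on $B$, and $A(\sigma)=A(\bar\sigma)$ at the remaining points of $\mathbb H\setminus\Pi$.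

\begin{lemma}\label{lem:A}
The function $A$ is continuous and nonnegative on $\mathbb H\setminus\Pi$, vanishes for $|\sigma|\le1$, and has the following properties.
\begin{itemize}
\item[(a)] In the interior of $Q$, $\hat p=|\hat p|e^{iA}$ and
\begin{equation}\label{eq:Agroup}
A=\tfrac12\arg(2+V)+\sum_{k\ge1}\Theta_{q^{2k}}(V)+\sum_{k\ge0}\bigl[\Theta_{q^{2k+1}}(V)-\Theta_{\alpha q^{2k}}(V)\bigr],
\end{equation}
with all coefficients included and every term nonnegative.
\item[(b)] For $\sigma\in(1,\infty)\setminus\Pi$, $A(\sigma)=\pi(n_{\mathrm{den}}-n_{\mathrm{num}})$, where $n_{\mathrm{den}}$ and $n_{\mathrm{num}}$ count the negative denominator and numerator coefficients $a$ with $b(a)<V(\sigma)$.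
\item[(c)] $D\cap\Pi=\emptyset$, $0\le A<\frac\pi2$ on $D$, and $0\le A\le\frac\pi2$ on $\overline D\cap(\mathbb H\setminus\Pi)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $|V|\le M$ and $|a|M\le\frac12$, then $\operatorname{Re}\ell_a(V)\ge\frac12$ and $|\Theta_a(V)|\le|\tan\Theta_a(V)|\le2|a|M$. So the series converge absolutely and uniformly on bounded subsets of $Q$, apart from finitely many terms, and each retained term is continuous on $Q$, since its factor vanishes only on $\Pi$. Thus $A$ is continuous on $Q$, and $\hat p=W(V)=|\hat p|e^{iA}$ there. In the interior of $Q$ the omitted terms are defined and cancel in pairs, which gives \eqref{eq:Agroup}; its terms are nonnegative by \eqref{eq:Theta} and \eqref{eq:pair}. By continuity $A\ge0$ on $Q$. For real $V>-2$ the factor $\ell_a(V)$ is negative exactly when $a<0$ and $V>b(a)$, and then $\Theta_a(V)=-\pi$; otherwise $\Theta_a(V)=0$. This gives $A=0$ on the unit arc, hence continuity on $\mathbb H\setminus\Pi$, and it gives (b), as a canceled coefficient contributes equally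 to both counts.

(c) Since $\hat p(\bar\sigma)=\overline{\hat p(\sigma)}$, we have $\cos A=\operatorname{Re}\hat p/|\hat p|$ on $\{|\sigma|\ge1\}\cap(\mathbb H\setminus\Pi)$. Let $\sigma\in D$, $|\sigma|>1$. Then $Z(\sigma)\in\mathbb C^-$, so $\operatorname{Im}G(Z(\sigma))>0$, and \eqref{eq:ReIm} with $\operatorname{Im}\mathcal G<0$ gives $\operatorname{Re}\hat p(\sigma)>0$. So $\sigma$ is neither a zero nor a pole of $\hat p$, and $\cos A>0$. Thus $A$ is continuous on the connected set $D$, $\cos A>0$ on $D$, and $A=0$ on $B$; hence $|A|<\frac\pi2$ on $D$. The last claim follows by continuity.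
\end{proof}

\subsection{The degree count}
Two places remain where this information is not sufficient by itself: the real axis beyond $V_*$, where Lemma~\ref{lem:mono}(b) is silent, and infinity. They are the two hypotheses of the next proposition. For $q=0<\alpha$ the analogue of hypothesis (I) fails, since there $D=\mathbb H$ and $\mathcal G\to0$ at infinity.

\begin{proposition}\label{prop:degree}
Let $-1<\alpha\le q<1$, $q\ne0$. Assume:
\begin{itemize}
\item[(R)] every real $\sigma>1$ in $\overline D\setminus\Pi$ satisfies $V(\sigma)<V_*$;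
\item[(I)] $D$ is bounded, or $|\mathcal G(\sigma)|\to\infty$ as $\sigma\to\infty$ in $D$.
\end{itemize}
Then $\mathcal G:D\to\mathbb C^-$ is bijective, and $\mu$ is FID.
\end{proposition}

\begin{proof}
\emph{No zeros in $\overline D\setminus\{0\}$.} Lemma~\ref{lem:cont}(b) covers $|\sigma|\le1$. Let $\sigma\in\overline D$, $|\sigma|>1$, not a pole; by symmetry let $\operatorname{Im}\sigma\ge0$.

Suppose $\operatorname{Im}\sigma>0$. Then $\sigma$ is a limit of points $\sigma_n\in D$ in the interior of $Q$, and $\operatorname{Im}\hat p(\sigma_n)\ge0$ by Lemma~\ref{lem:A}(a),(c); so $\operatorname{Im}\hat p(\sigma)\ge0$. If $\operatorname{Re}\sigma>0$, then $\operatorname{Re}Z>0>\operatorname{Im}Z$ by \eqref{eq:Z}, and $\operatorname{Re}G(Z)>0$ by Lemma~\ref{lem:mono}(a). If $\sigma=i\tau$ with $\tau>1$, then $G(Z)=G(\tau+1/\tau)>0$. In both cases $\operatorname{Re}\mathcal G(\sigma)>0$ by \eqref{eq:ReIm}.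

Suppose $\sigma>1$ is real. If $\hat p(\sigma)=0$, then $\mathcal G(\sigma)=G(Z(\sigma))\in\mathbb C^+$. Otherwise $\sigma\notin\Pi$, and (R) with Lemma~\ref{lem:mono}(b) gives $\mathcal G(\sigma)\ne0$.

\emph{Properness.} Let $K\subset\mathbb C^-$ be compact and $\sigma_n\in D$ with $\mathcal G(\sigma_n)\in K$. The sequence is bounded by (I), so a subsequence converges to some $\sigma^*$ with $\operatorname{Re}\sigma^*\ge0$. It is not a pole, and $\mathcal G(\sigma^*)\in K$ is not real, so $\sigma^*\in\mathbb H$ by Lemma~\ref{lem:cont}(a). A small disc around $\sigma^*$ lies in the open set defining $D$ and meets $D$; so $\sigma^*\in D$. By Lemma~\ref{lem:proper}, $\mathcal G:D\to\mathbb C^-$ has a degree $d\ge1$.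

\emph{Degree.} As $\mathcal G'(0)\ne0$, $\mathcal G$ is injective on a disc $|\sigma|<\delta$. For small $\varepsilon>0$ all solutions in $D$ of $\mathcal G=-i\varepsilon$ lie in this disc. Otherwise there are $\sigma_n\in D$ with $|\sigma_n|\ge\delta$ and $\mathcal G(\sigma_n)\to0$; they are bounded by (I), and a limit point is a zero of $\mathcal G$ in $\overline D\setminus\{0\}$. So $-i\varepsilon$ has at most one preimage, and it is simple. Hence $d=1$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:MP}}\label{sec:main}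

The sign of $q$ enters now. For $q>0$ all numerator coefficients are positive, so nothing on the real axis can lower $A$ once a pole has raised it.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let first $0<q<1$ and $-1<\alpha\le q$. We verify (R) and (I).

(R) For $\alpha\ge0$ there is nothing to prove. Let $\alpha<0$ and let $\sigma>1$ lie in $\overline D\setminus\Pi$. In Lemma~\ref{lem:A}(b), $n_{\mathrm{num}}=0$, and $A(\sigma)\le\frac\pi2$ forces $n_{\mathrm{den}}=0$; so $V(\sigma)\le b(\alpha)=V_*$. The coefficient $\alpha$ is not canceled, so equality would put $\sigma$ in $\Pi$.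

(I) Let $\sigma_n\in D$, $|\sigma_n|\to\infty$, and by symmetry $\operatorname{Im}\sigma_n\ge0$. Write $V_n=V(\sigma_n)=|V_n|e^{i\chi_n}$ with $\chi_n\in[0,\pi)$; then $|V_n|\to\infty$. We first show $\chi_n\to0$: far out, $D$ hugs the real axis. Only the $n$ with $\operatorname{Im}\sigma_n>0$ matter. For $V\in\mathbb C^+$, $\arg(b+V)$ decreases in $b>0$ and $\arg(|V|+V)=\frac12\arg V$. Since $\Theta_{q^{2k}}(V)=\arg(b(q^{2k})+V)$ and $b(q^{2k})\le2q^{-2k}$, each $k\ge1$ with $2q^{-2k}\le|V_n|$ contributes at least $\chi_n/2$ to \eqref{eq:Agroup}. The number $K_n$ of such $k$ tends to infinity, and $K_n\chi_n/2\le A(\sigma_n)<\pi/2$. So $\chi_n\to0$.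

Let $\alpha<0$. By (R), $\sigma_n$ is not real for large $n$. Keeping the bracket $k=0$ in \eqref{eq:Agroup},
\[
A(\sigma_n)\ge\Theta_q(V_n)-\Theta_\alpha(V_n)\ge-\Theta_\alpha(V_n)=\pi-\arg(V_n-V_*)\to\pi,
\]
because $(V_n-V_*)/|V_n|\to1$. This contradicts $A<\pi/2$; so no such sequence exists, and $D$ is bounded.

Let $0\le\alpha\le q$. For large $n$, $\operatorname{Re}V_n\ge0$ and $\operatorname{Im}V_n\ge0$. Then, for $a\in[0,1)$, $\operatorname{Re}\ell_a(V_n)\ge1$ and $\operatorname{Im}\ell_a(V_n)\ge0$ are both nondecreasing in $a$; so $|\ell_a(V_n)|\ge1$ is nondecreasing in $a$. Pairing by \eqref{eq:pair} gives $|\hat p(\sigma_n)|\ge c\,|2+V_n|^{1/2}\to\infty$. Since $|Z(\sigma_n)|\to\infty$, $G(Z(\sigma_n))\to0$, and $|\mathcal G(\sigma_n)|\to\infty$ by \eqref{eq:cont}.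

By Proposition~\ref{prop:degree}, $\mathrm{qMP}_{\alpha,q}$ is FID.

The boundary cases remain. For $\alpha=-1$ the law is $\delta_0=\delta_0^{\boxplus n}$. The case $q=0$, $-1<\alpha\le0$ is Proposition~\ref{prop:q0}. For $q=1$, $-1<\alpha\le1$ the law is $N(0,1+\alpha)$, a dilation of $N(0,1)$; the Jacobi parameters $[n]_{q'}$ of the FID laws $\mathrm{qMP}_{0,q'}$ converge to $n$ as $q'\uparrow1$, so $N(0,1)$ is FID by Lemma~\ref{lem:closure}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:MP}]
For $0<q<1$ let $\alpha=-q^{2t}\in(-1,0)$. By Theorem~\ref{thm:main}, the dilation of $\mathrm{qMP}_{\alpha,q}$ by $\frac12(1-q)^{-1/2}$ is FID. Its Jacobi parameters satisfy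
\[
\frac14\,[n]_q\,\frac{1-q^{n-1+2t}}{1-q}\;\longrightarrow\;\frac{n(n+2t-1)}4\qquad(q\uparrow1).
\]
The limits are the Jacobi parameters of the Meixner--Pollaczek polynomials $P_n^{(t)}(x;\pi/2)$, which are orthogonal for $|\Gamma(t+ix)|^2\,dx$ \cite[\S9.7]{KLS}. By Stirling's formula this weight decays exponentially, so the law is determined by its moments, and Lemma~\ref{lem:closure} applies.
\end{proof}

\section{Failure above the diagonal: proof of Theorem~\ref{thm:converse}}\label{sec:converse}

The boundary values of the parameters are quickly settled. For $q=-1<\alpha$, Lemma~\ref{lem:kappa} gives $\kappa_4=-(1+\alpha)^2<0$. For $\alpha=1$ it gives $\kappa_4=2(q^2+2q-1)$, which is negative for $-1\le q\le\frac3{10}$. The case $q=0<\alpha$ is Proposition~\ref{prop:q0}. It remains to treat $q<\alpha<1$ with $q\in(-1,0)$ or $q\in(0,\frac3{10}]$, where Section~\ref{sec:criterion} applies. In both cases we show that $\mathcal G$ is not injective on $D$. The condition $\alpha>q$ decides whether a zero or a pole of $\hat p$ comes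 first along an axis.

\subsection{Negative $q$: a critical point on the real axis}
Let $-1<q<0$ and $q<\alpha<1$. On the real axis put $h=i\mathcal G$, which is real by Lemma~\ref{lem:cont}(a), and let $\sigma_0=|q|^{-1/2}>1$. Real poles $\sigma>1$ exist only if $\alpha<0$, and then $\sigma^2\ge1/|\alpha|>1/|q|$, since $q<\alpha<0$. So $h$ is smooth on $[0,\sigma_0]$. The numerator factor $1+q\sigma^2$ vanishes at $\sigma_0$ and the denominator does not, so $\hat p(\sigma_0)=0$ and $\mathcal G(\sigma_0)=G(Z(\sigma_0))\in\mathbb C^+$; that is, $h(\sigma_0)<0$. On the other hand $h(0)=0$ and $h>0$ on $(0,1]$ by Lemma~\ref{lem:cont}(b). Let $\sigma_1\in(1,\sigma_0)$ be the first positive zero of $h$. On $(0,\sigma_1)$ we have $\operatorname{Im}\mathcal G=-h<0$, so $(0,\sigma_1)\subset D$, and by Rolle's theorem $\mathcal G'$ vanishes at a point of this interval. By Proposition~\ref{prop:criterion}, $\mu$ is not FID. This completes part (a).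

\subsection{Small positive $q$: a $q$-difference equation}
Let $0<q\le\frac3{10}$ and $q<\alpha<1$. All coefficients are positive, so the zeros and poles of $\hat p$ in $|\sigma|>1$ lie on the imaginary axis, and the first of them are the poles $\pm i\tau^*$, $\tau^*=\alpha^{-1/2}<q^{-1/2}$. We show that $D$ reaches them. Since $\mathcal G$ is real on $i\mathbb R$, the sign of $\operatorname{Im}\mathcal G$ just to the right of the axis is decided by the monotonicity of $\tau\mapsto\mathcal G(i\tau)$. This requires quantitative information on $\mathcal G$, and the quasi-periodicity of the infinite products supplies it.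

Put $f(w)=\mathcal G(iw)$. It is odd and meromorphic with $f'(0)=1$, so $f(w)=w\,g(w^2)$, where $g$ is meromorphic on $\mathbb C$, $g(0)=1$, and $g$ has at most simple poles, located among the points $u=1/(\alpha q^{2k})$, $k\ge0$.

\begin{lemma}\label{lem:qdiff}
We have
\begin{equation}\label{eq:qdiff}
(1-\alpha u)\,g(u)=1-qu-qu(\alpha-q^2u)\,g(q^2u).
\end{equation}
\end{lemma}

\begin{proof}
For $\sigma=iw$ we have $-1/\sigma=i/w$ and $\sigma+\sigma^{-1}=i(w-1/w)$. Dividing \eqref{eq:jump} by $w$ and putting $u=w^2$,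
\[
J(u):=g(u)-u^{-1}g(1/u)=2\pi c\;\frac{\prod_{k\ge1}(1-q^ku)\prod_{k\ge0}(1-q^k/u)}{\prod_{k\ge0}(1-\alpha q^{2k}u)(1-\alpha q^{2k}/u)} .
\]
Replacing $u$ by $q^2u$ shifts the products, and $1-\frac1{q^ju}=-\frac{1-q^ju}{q^ju}$ for $j=1,2$; so
\[
\frac{J(q^2u)}{J(u)}=\frac{(1-q^{-2}/u)(1-q^{-1}/u)}{(1-qu)(1-q^2u)}\cdot\frac{1-\alpha u}{1-\alpha q^{-2}/u}=\frac1{q^3u^2}\cdot\frac{1-\alpha u}{1-\alpha q^{-2}/u}=\frac{1-\alpha u}{qu(q^2u-\alpha)} .
\]
Insert the definition of $J$ into $qu(q^2u-\alpha)J(q^2u)=(1-\alpha u)J(u)$ and separate the terms that are regular at $0$ from the others: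
\[
\Delta(u):=(1-\alpha u)g(u)+qu(\alpha-q^2u)g(q^2u)=(u^{-1}-\alpha)\,g(1/u)-(qu-\alpha/q)\,g(q^{-2}/u).
\]
The first expression is holomorphic for $|u|<1/(\alpha q^2)$, because $1-\alpha u$ cancels the pole of $g$ at $1/\alpha$. The second is holomorphic for $|u|>\alpha$: the poles of $g(1/u)$ are among the points $\alpha q^{2k}$, those of $g(q^{-2}/u)$ are among the points $\alpha q^{2k-2}$, and the one at $\alpha q^{-2}$ is canceled by $qu-\alpha/q$. As $\alpha<1/(\alpha q^2)$, $\Delta$ is entire. The second expression is $-qu+O(1)$ at infinity, so $\Delta(u)+qu$ is constant by Liouville's theorem, and $\Delta(0)=g(0)=1$.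
\end{proof}

Let $r=q/\alpha\in(q,1)$, and write $g(u)=\sum_{n\ge0}\beta_n(\alpha u)^n$ near $0$. Comparing coefficients in \eqref{eq:qdiff} gives $\beta_0=1$, $\beta_1=1-q-r\in(-q,1-2q)$ and
\[
\beta_n=(1-q^{2n-1})\beta_{n-1}+q^{2n-1}\alpha^{-2}\beta_{n-2}\qquad(n\ge2).
\]
Since $\alpha>q$, $|\beta_n|\le|\beta_{n-1}|+q^{2n-3}|\beta_{n-2}|$. So $M_n=\max(|\beta_n|,|\beta_{n-1}|)$ satisfies $M_1=1$ and $M_n\le(1+q^{2n-3})M_{n-1}$, and for all $n$
\begin{equation}\label{eq:beta}
|\beta_n|\le\prod_{j\ge0}(1+q^{2j+1})\le e^{q/(1-q^2)}\le e^{0.33}<1.4 .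
\end{equation}

\begin{lemma}\label{lem:incr}
We have $f'(\tau)>0$ for $0<\tau<\tau^*$, and $f$ has a simple pole at $\tau^*$ with $f(\tau)\to+\infty$ as $\tau\uparrow\tau^*$.
\end{lemma}

\begin{proof}
Put $t=\alpha u=\alpha\tau^2$ and $E(t)=(1-\alpha u)g(u)$, so that $f(\tau)=\alpha^{-1/2}\sqrt t\,E(t)/(1-t)$. Since $qu=rt$ and $qu(\alpha-q^2u)=qt(1-r^2t)$, equation \eqref{eq:qdiff} reads
\[
E(t)=1-rt-(1-r^2t)K(t),\qquad K(t)=qt\,g(q^2u)=qt\sum_{n\ge0}\beta_n(q^2t)^n,
\]
and the series converges for $|t|<q^{-2}$. For a function $y$ let $L[y]=(1+t)y+2t(1-t)y'$; then $\frac d{dt}\frac{\sqrt t\,y}{1-t}=\frac{L[y]}{2\sqrt t(1-t)^2}$. It suffices to show that $T=L[E]>0$ on $(0,1]$, since $T(1)=2E(1)$. We have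
\[
L[1-\rho t]=1+t-3\rho t+\rho t^2=(1-t)^2+(1-\rho)\,t(3-t),
\]
and $L[(1-r^2t)K]=K\,L[1-r^2t]+2t(1-t)(1-r^2t)K'$. Both terms of $L[1-rt]$ may be small, the first near $t=1$ and the second for $r$ near $1$, so we distribute the correction between them. With $1-r^2t=(1-t)+(1-r^2)t$,
\[
T=(1-t)^2\bigl[1-K-2tK'\bigr]+(1-r)\,t(3-t)\Bigl[1-(1+r)\Bigl(K+\frac{2(1-t)}{3-t}\,tK'\Bigr)\Bigr].
\]
We show that both brackets are positive for $0<t\le1$; as $r<1$, this gives $T>0$.

\emph{First bracket.} Using $\beta_0=1$, $\beta_1<1-2q$ and \eqref{eq:beta},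
\[
K+2tK'=qt\sum_{n\ge0}(2n+3)\beta_n(q^2t)^n\le3q+5(1-2q)q^3+1.4\,q\sum_{n\ge2}(2n+3)q^{2n}.
\]
Each of the three terms increases with $q$ on $(0,0.3]$; for the second, $\frac d{dq}(q^3-2q^4)=q^2(3-8q)>0$. At $q=0.3$ the first two are $0.9$ and $0.054$. Since $\sum_{n\ge2}(2n+3)x^n=x^2(7-5x)/(1-x)^2<0.0642$ at $x=0.09$, the third is less than $0.42\cdot0.0642<0.027$. The sum is less than $0.981$.

\emph{Second bracket.} Here
\[
K+\frac{2(1-t)}{3-t}\,tK'=q\sum_{n\ge0}t\Bigl(1+\frac{2(n+1)(1-t)}{3-t}\Bigr)\beta_n(q^2t)^n .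
\]
Since $t\bigl(1+\frac{2(1-t)}{3-t}\bigr)=1-\frac{3(1-t)^2}{3-t}\le1$, the factor in front of $\beta_n(q^2t)^n$ lies in $[0,n+1]$. With $\sum_{n\ge1}(n+1)x^n=(1-x)^{-2}-1<0.208$ at $x=0.09$, the whole expression is less than $0.3\,(1+1.4\cdot0.208)<0.39$. As $1+r<2$, the bracket exceeds $0.22$.
\end{proof}

The bound $q\le\frac3{10}$ is used only in \eqref{eq:beta} and in these two estimates; the term that forces it is the $3q$ in the first bracket.

\begin{proof}[End of the proof of Theorem~\ref{thm:converse}(b)]
Let $\psi=1/\mathcal G$. By Lemma~\ref{lem:incr}, $f>0$ on $(0,\tau^*)$, so $\psi$ is holomorphic near the segment $i[\frac12,\tau^*]$, with a simple zero at $i\tau^*$. The function $\tau\mapsto\psi(i\tau)=1/f(\tau)$ has negative derivative $i\psi'(i\tau)$ on $[\frac12,\tau^*]$: it is $-f'/f^2$ for $\tau<\tau^*$, and at $\tau^*$ it is nonzero and a limit of negative numbers. Hence $\operatorname{Im}\psi'>0$ on the segment, and so on an open rectangle $R$ that contains it, is symmetric about $i\mathbb R$, and lies in $\mathbb C^+$.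 Since $\psi$ is real on $i\mathbb R$ and $\frac\partial{\partial x}\operatorname{Im}\psi(x+i\tau)=\operatorname{Im}\psi'>0$, the sign of $\operatorname{Im}\psi$ on $R$ is the sign of $\operatorname{Re}\sigma$. On $R^+=R\cap\mathbb H$ the function $\mathcal G$ therefore has no pole and $\operatorname{Im}\mathcal G<0$; and $R^+$ is connected and meets $B$. So $R^+\subset D$. The open set $\psi(R)$ contains a disc $|y|<\delta$, whose points in $\mathbb C^+$ come from $R^+$. Thus $\mathcal G(R^+)$ contains $U=\{w\in\mathbb C^-:|w|>1/\delta\}$. The mirror image of $R^+$ under $\sigma\mapsto\bar\sigma$ lies in $D$, is disjoint from $R^+$, and its image also contains $U$, because $\mathcal G(\bar\sigma)=-\overline{\mathcal G(\sigma)}$ and $U$ is invariant under $w\mapsto-\bar w$. So $\mathcal G$ is not injective on $D$, and $\mu$ is not FID by Proposition~\ref{prop:criterion}. The last assertion of Theorem~\ref{thm:converse} follows from Theorem~\ref{thm:main}.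
\end{proof}

\section{Negative $q$: proof of Theorem~\ref{thm:negative}}\label{sec:negative}

Let $-1<q<0$. Part (i) follows from \eqref{eq:diag}: for $\alpha=q$ the measure $\mu$ coincides with the measure $\mu$ for the parameters $(0,q^2)$, which is FID by Theorem~\ref{thm:main}.

For $-1<\alpha<q$, Section~\ref{sec:alphaq} applies, but the verification of (R) and (I) in Section~\ref{sec:main} does not. On the ray $(1,\infty)$ the function $\hat p$ has a first pole at $|\alpha|^{-1/2}$, and beyond it, at $|q|^{-1/2}$, the numerator factor with coefficient $q$ vanishes. By Lemma~\ref{lem:A}(b), the pole raises $A$ by $\pi$ and that factor lowers it by $\pi$, so the values of $A$ on the real axis no longer confine $D$. Part (ii) treats the case where these two points are far apart, part (iii) the case where they nearly merge.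

\subsection{A barrier: part (ii)}
Put $R_1=b(\alpha)+2=(|\alpha|^{1/2}+|\alpha|^{-1/2})^2$ and $R_2=b(q)+2$. The hypothesis reads $k:=\sqrt{R_1/R_2}\le\frac13$. In particular $b(\alpha)<b(q)$, so $|\alpha|>|q|$ and $\alpha<q$. We look for a curve around the origin on which $A\ge\pi/2$. In the variable $y=V+2$ the two critical factors vanish at $R_1$ and $R_2$, and the natural candidate is the circle in which these points are inverse to each other. Let $\rho=\sqrt{R_1R_2}$, so that $4<R_1<\rho<R_2$, and let
\[
\mathcal C=\{\sigma\in\mathbb H:\ |\sigma|>1,\ |V(\sigma)+2|=\rho\}.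
\]

The negative coefficients are $-|q|^{2j+1}$ in the numerator and $-|\alpha|q^{2j}$ in the denominator, $j\ge0$. All of them except $\alpha$ have modulus at most $|q|$. So $\alpha$ is not canceled, and Lemma~\ref{lem:A}(b) gives
\begin{equation}\label{eq:Api}
A(\sigma)=\pi\qquad\text{for real }\sigma>1\text{ with }b(\alpha)<V(\sigma)<b(q).
\end{equation}

\emph{Claim: $D\cap\mathcal C=\emptyset$.} By Lemma~\ref{lem:A}(c) it suffices to show $A\ge\pi/2$ on $\mathcal C$. A real point of $\mathcal C$ has $V=\rho-2\in(b(\alpha),b(q))$, so \eqref{eq:Api} applies. By symmetry let $\operatorname{Im}\sigma>0$, and write $y=V+2=\rho e^{i\chi}$ with $0<\chi<\pi$. Put $\psi_j=\arg(y-R_j)\in(\chi,\pi)$. Then $\Theta_\alpha(V)=\psi_1-\pi$ and $\Theta_q(V)=\psi_2-\pi$, and keeping the first term and the bracket $k=0$ of \eqref{eq:Agroup} gives $A\ge\frac\chi2+\psi_2-\psi_1$. Since $R_2=y\bar y/R_1$,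
\[
y-R_2=-\frac y{R_1}\,\overline{(y-R_1)},
\]
so $\psi_2\equiv\pi+\chi-\psi_1\pmod{2\pi}$; both sides lie in $(0,\pi)$, so they are equal. With $\omega=\pi-\chi$ and $R_1/\rho=k$ we have $\psi_1-\chi=\arg(1-ke^{-i\chi})=\arg(1+ke^{i\omega})$. This vanishes at $\omega=0$, and
\[
\frac d{d\omega}\arg(1+ke^{i\omega})=\frac{k\cos\omega+k^2}{1+2k\cos\omega+k^2}\le\frac14\iff2k\cos\omega+3k^2\le1,
\]
which holds because $k\le\frac13$. Hence $\psi_1-\chi\le\omega/4$, and
\[
A\ge\frac\chi2+\pi+\chi-2\psi_1=\pi-\frac\chi2-2(\psi_1-\chi)\ge\pi-\frac\chi2-\frac\omega2=\frac\pi2 .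
\]
This proves the claim.

On the unit circle $|V+2|\le4<\rho$, so $D_1=\{\sigma\in D:|\sigma|\le1\text{ or }|V+2|<\rho\}$ is open. By the claim, $D$ is the disjoint union of $D_1\supset B$ and the open set $\{\sigma\in D:|\sigma|>1,\ |V+2|>\rho\}$. Since $D$ is connected, $D=D_1$. So $D$ is bounded, which is (I). A real $\sigma>1$ in $\overline D\setminus\Pi$ has $V(\sigma)\le\rho-2<b(q)$ and $A(\sigma)\le\frac\pi2$; by \eqref{eq:Api}, $V(\sigma)\le b(\alpha)$, and equality is excluded because $|\alpha|^{-1/2}\in\Pi$. This is (R), and Proposition~\ref{prop:degree} proves (ii).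

\subsection{A limit argument: part (iii)}
If $\mu$ is FID and $\alpha<q$, the pole at $|\alpha|^{-1/2}$ stops the curve $y\mapsto S(iy)$, and this bounds $\operatorname{Im}(\zeta+\varphi(\zeta))$ from below on the imaginary axis, uniformly in $\alpha$. At $\alpha=q$ the pole is canceled and the bound is false. Lemma~\ref{lem:closure} makes these two facts incompatible.

Suppose (iii) fails. Then there are $\alpha_n\to q$ with $-1<\alpha_n<q$ such that all $\mathrm{qMP}_{\alpha_n,q}$ are FID. Let $\mu_n,\mathcal G_n,D_n,S_n$ be the corresponding objects. Since $\overline{S_n(\zeta)}\in D_n$ and $\mathcal G_n(\overline{S_n(\zeta)})=-\overline{1/\zeta}=1/(-\bar\zeta)$, injectivity gives $S_n(-\bar\zeta)=\overline{S_n(\zeta)}$. So $S_n(iy)$ is real and positive for $y>0$, and $I_n=\{S_n(iy):y>0\}$ is an interval in $D_n$. It contains $1$, because $1\in D_n$ and $1/\mathcal G_n(1)\in i(0,\infty)$. It does not contain $|\alpha_n|^{-1/2}>1$, which is a pole of $\mathcal G_n$: the negative numerator coefficients have modulus at most $|q|<|\alpha_n|$,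 so $\alpha_n$ is not canceled. Hence $S_n(iy)<|\alpha_n|^{-1/2}<|q|^{-1/2}$. Since $\operatorname{Im}Z(\sigma)=1/\sigma-\sigma$ decreases on $(0,\infty)$, \eqref{eq:S} gives
\[
y+\operatorname{Im}\varphi_{\mu_n}(iy)>|q|^{1/2}-|q|^{-1/2}\qquad(y>0).
\]
The Jacobi parameters of $\mu_n$ converge to $1-q^{2m}$, $m\ge1$, those of the compactly supported measure $\mu$ with parameters $(0,q^2)$. So $\mu_n\to\mu$ weakly, and by Lemma~\ref{lem:closure} $\mu$ is FID and
\begin{equation}\label{eq:lower}
y+\operatorname{Im}\varphi_\mu(iy)\ge|q|^{1/2}-|q|^{-1/2}\qquad(y>0).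
\end{equation}
Let $\mathcal G,D,S$ belong to the parameters $(0,q^2)$. They satisfy the hypothesis of Section~\ref{sec:alphaq} with $V_*=\infty$, so $h=i\mathcal G$ is finite and positive on $(0,\infty)$ by Lemmas~\ref{lem:cont}(b) and~\ref{lem:mono}(b), and $(0,\infty)\subset D$. For $\sigma>0$ and $y=1/h(\sigma)$ we have $\mathcal G(\sigma)=1/(iy)$, so $S(iy)=\sigma$ and $y+\operatorname{Im}\varphi_\mu(iy)=1/\sigma-\sigma$ by \eqref{eq:S}. For $\sigma>|q|^{-1/2}$ this contradicts \eqref{eq:lower}. Theorem~\ref{thm:negative} is proved.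

\begin{thebibliography}{9}

\bibitem{BV}
Bercovici and Voiculescu, \emph{Indiana Univ. Math. J.} 42 (1993).

\bibitem{BEH}
Marek Bo\.zejko, Wiktor Ejsmont and Takahiro Hasebe, Fock space associated to Coxeter group of type B, arXiv:1411.7997 (2014).

\bibitem{KLS}
Koekoek, Lesky and Swarttouw, \emph{Hypergeometric Orthogonal Polynomials}.

\bibitem{NS}
Nica and Speicher, \emph{Lectures}.

\end{thebibliography}
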